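# Dimensionally exotic maps on Boltyanskii compacta of dimension at least five

## A Möbius band times a threefold band

For an integer $m\ge 1$ let $M_m$ be the mapping cylinder of the map $S^1\to S^1$, $z\mapsto z^m$, and let $\partial M_m$ be its free end, the copy of the domain circle. For $m=2$ this is the Möbius band with its boundary circle; for $m=3$ three sheets come together along the target circle. The cylinder retracts by deformation to the target circle, and $\partial M_m\to M_m\simeq S^1$ has degree $m$. The exact sequence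
$$0\to H^1(M_m,\partial M_m)\to H^1(M_m)=\mathbb Z\xrightarrow{\ m\ }H^1(\partial M_m)=\mathbb Z\to H^2(M_m,\partial M_m)\to H^2(M_m)=0$$
gives $H^1(M_m,\partial M_m)=0$ and $H^2(M_m,\partial M_m)=\mathbb Z/m$. For a disk in place of $M_m$ we would find $\mathbb Z$.

Multiply two such pieces. The relative Künneth formula for $(M_2,\partial M_2)\times(M_3,\partial M_3)$ gives in the top degree
$$H^4=\mathbb Z/2\otimes\mathbb Z/3=0 ,$$
since the Tor terms in $H^4$ pair degrees with sum $5$ and vanish. Each factor has a top class and the product has none. The reason is that we tensored a group killed by $2$ with a group on which multiplication by $2$ is onto. The extreme form of this is: a torsion group tensored with a divisible group is $0$.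

Of course $M_2\times M_3$ is a $4$-dimensional polyhedron, because a small open disk $D\subset M_2$ has $H^2_c(D)=\mathbb Z$. To turn the loss of a cohomology class into a loss of dimension, one has to insert such pieces at every scale and pass to a limit. For the resulting compacta, the dimension of a product can be smaller than the sum of the dimensions.

Now bring in a map $f:X\to Y$ between compacta. The theorem of Hurewicz says that $\dim X\le\dim Y+\dim F$ for some fiber $F$ of $f$. If dimensions were additive on products, this would read $\dim X\le\dim(Y\times F)$ for some fiber $F$. Since they are not additive, we may ask: can it happen that $\dim(Y\times F)<\dim X$ for *every* fiber $F$?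

## Regular values, exotic maps, Boltyanskii compacta

Maps are continuous, spaces are separable metrizable, a compactum is a compact metric space, and $\dim$ is covering dimension.

**Definition.** For a map $f:X\to Y$ between compacta, a value $y\in f(X)$ is *dimensionally regular* if $\dim X\le\dim\bigl(Y\times f^{-1}(y)\bigr)$. A map with no dimensionally regular values is *dimensionally exotic*. A compactum $X$ is a *Boltyanskii compactum* if $\dim(X\times X)\ne2\dim X$; for finite dimensional such compacta it is known that $\dim(X\times X)=2\dim X-1$.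

For the projection $I^2\to I$ every value is regular, because $I\times f^{-1}(y)$ is a square. For a constant map onto a point, $Y\times f^{-1}(y)=X$; for an injective map, $\dim(Y\times f^{-1}(y))=\dim Y\ge\dim X$. In both cases all values are regular. A polyhedron $P$ is never a Boltyanskii compactum, as $P\times P$ contains a cell of dimension $2\dim P$.

The problem comes from Alexander Dranishnikov and Michael Levin, "On dimensionally exotic maps", arXiv:1210.2775 (2012). It is stated there with the following known results.

1. If $X$ is a finite dimensional compactum with $\dim(X\times X)=2\dim X$, every map of $X$ to a compactum has a dimensionally regular value. So a finite dimensional compactum that admits a dimensionally exotic map is a Boltyanskii compactum.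
2. Every map of a compactum of dimension $\le3$ has a dimensionally regular value.
3. For every $n\ge4$ there is an $n$-dimensional Boltyanskii compactum with a dimensionally exotic map to a $2$-dimensional compactum.
4. Every finite dimensional Boltyanskii compactum of dimension $\ge6$ admits a dimensionally exotic map to a $4$-dimensional compactum.
5. There is a $4$-dimensional Boltyanskii compactum all of whose maps to compacta have dimensionally regular values.

This leaves dimension $5$: does every $5$-dimensional Boltyanskii compactum admit a dimensionally exotic map? It does.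

**Theorem 1.** Let $n\ge5$ and let $X$ be an $n$-dimensional Boltyanskii compactum. There is a dimensionally exotic map $f:X\to Y$ to a compactum $Y$ with $\dim Y\le3$. Moreover $\dim_{\mathbb Q}Y\le2$, and every fiber $F$ of $f$ satisfies $\dim F\le n-3$ and $\dim_{\mathbb Z_p}F\le n-4$ for all primes $p$.

**Theorem 2.** Let $X_0$ be an $n$-dimensional Boltyanskii compactum and $X=X_0\sqcup I^{n-1}$. Then $X$ is an $n$-dimensional Boltyanskii compactum, and:

(a) if $n\ge5$, every dimensionally exotic map $f$ of $X$ has $\dim f(X)\ge3$, so the "$3$" in Theorem 1 is optimal for every $n\ge5$;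

(b) if $n=4$, $X$ admits no dimensionally exotic map, so "$n\ge5$" in Theorem 1 is optimal.

The case $n=5$ of Theorem 1 answers the problem. Together with known result 1, Theorem 1 says that a finite dimensional compactum of dimension $\ge5$ admits a dimensionally exotic map if and only if it is a Boltyanskii compactum.

## Extension of maps and cohomological dimension

$H^*$ is Čech cohomology and $H^*_c$ has compact supports, so $H^*(Z,Z_0)=H^*_c(Z\setminus Z_0)$ for compact pairs. Coefficients are $\mathbb Z$ unless indicated. Finite complexes carry fixed metrics.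

**Definition.** For a CW complex $T$ write $e\text{-}\dim Z\le T$ if every map from a closed subset of the compactum $Z$ to $T$ extends over $Z$. For an abelian group $G$ and $k\ge1$, $\dim_GZ\le k$ means $e\text{-}\dim Z\le K(G,k)$.

If $T'$ is a retract of $T$, then $e\text{-}\dim Z\le T$ implies $e\text{-}\dim Z\le T'$: extend into $T$, then retract. For example, $\dim Z\le k$ if and only if $e\text{-}\dim Z\le S^k$. For a polyhedron $P$ of dimension $k\geq 1$ and $G\ne0$ we have $\dim_GP=k$, since an open $k$-cell has $H^k_c=G$; only wild spaces have different dimensions for different $G$.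

We use these textbook facts.

* **(C1)** A map of a compactum to a CW complex has its image in a finite subcomplex, which is a compact ANR. Hence a map from a closed subset of a compactum to a CW complex extends over a neighborhood, and the homotopy extension theorem holds for closed subsets of compacta and maps to CW complexes.
* **(C2)** $H^k(Z;G)=[Z,K(G,k)]$ for compacta $Z$ and $k\ge1$. With homotopy extension: a map $g:Z_0\to K(G,k)$ on a closed $Z_0\subset Z$ extends over $Z$ if and only if $\delta g^*\iota=0$ in $H^{k+1}(Z,Z_0;G)$, where $\iota$ is the fundamental class.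
* **(C3)** For a finite dimensional compactum $Z$ and $k\ge1$: $\dim_GZ\le k$ if and only if $H^{k+1}_c(O;G)=0$ for all open $O\subset Z$; then $H^i(Z',Z_0;G)=0$ for all $i>k$ and all closed $Z_0\subset Z'\subset Z$. Also $\dim Z\le k$ if and only if $\dim_{\mathbb Z}Z\le k$, and $\dim Z\le k$ implies $\dim_GZ\le k$. Both $\dim$ and $\dim_G$ are monotone on closed subsets and satisfy the finite sum theorem.
* **(C4)** Universal coefficients: $0\to H^k_c(U)\otimes G\to H^k_c(U;G)\to\mathrm{Tor}(H^{k+1}_c(U),G)\to0$ is exact. In particular $H^k_c(U;\mathbb Q)=H^k_c(U)\otimes\mathbb Q$, and $H^k_c(U;T)=H_c^k(U)\otimes T$ for $T$ finitely generated free. $H^k_c(U;\cdot)$ commutes with direct sums of coefficient groups.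
* **(C5)** The Künneth formula holds for $H_c^*$ of products of locally compact spaces. $H^*_c$ of a directed union of open sets is the direct limit. There are Mayer–Vietoris sequences for open sets, and for closed $C\subset V$ the sequence $H^i_c(V\setminus C)\to H^i_c(V)\to H^i_c(C)$ is exact.
* **(C6)** $\dim(P\times Q)\le\dim P+\dim Q$ for compacta. Hurewicz: $\dim X\le\dim f(X)+\max_F\dim F$ over the fibers $F$ of $f$. An inverse limit of polyhedra of dimension $\le k$ has dimension $\le k$.

**Lemma 1.** Let $k\ge2$, let $Z$ be a compactum with $\dim Z\le k$, and let $\mathcal B$ be a base of $Z$ with $H^k_c(B;G)=0$ for $B\in\mathcal B$. Then $\dim_GZ\le k-1$.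

*Proof.* For open $O_1,O_2$ the sequence
$$H^k_c(O_1;G)\oplus H^k_c(O_2;G)\to H^k_c(O_1\cup O_2;G)\to H^{k+1}_c(O_1\cap O_2;G)=0$$
is exact, so the vanishing passes to finite unions, by induction on the number of sets (the right-hand group is $0$ for all open sets). Every open set is the directed union of finite unions of members of $\mathcal B$, so $H^k_c(O;G)=0$ for all open $O$. Apply (C3). $\square$

**Lemma 2.** If $W$ is a compactum with $\dim W\le2$ and $\dim_{\mathbb Q}W\le1$, then $\dim(W\times I)\le3$ and $\dim_{\mathbb Q}(W\times I)\le2$.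

*Proof.* The first claim is (C6). For $U\subset W$ open and $J\subset I$ an open subinterval, $H^3_c(U\times J;\mathbb Q)=\bigoplus_{a+b=3}H^a_c(U;\mathbb Q)\otimes H^b_c(J;\mathbb Q)$. In each term $a\ge2$ or $b\ge2$, so it is $0$. Apply Lemma 1 with $k=3$. $\square$

**Lemma 3.** Let the CW complex $T^+$ be obtained from its subcomplex $T$ by attaching cells of dimension $>k$, let $Z$ be a compactum with $\dim Z\le k$, and let $g:Z\to T^+$. Then there is $g':Z\to T$ with $g'\simeq g$ in $T^+$ rel $g^{-1}(T)$.

*Proof.* The image of $g$ lies in a finite subcomplex $T_1$ of $T^+$. Let $e^c$ be a cell of $T_1$ outside $T$ of maximal dimension $c$, and let $B\subset e^c$ be a closed ball. Since $\dim Z\le c-1$, the map $g:g^{-1}(\partial B)\to\partial B\cong S^{c-1}$ extends to a map $g^{-1}(B)\to\partial B$. Replace $g$ on $g^{-1}(B)$ by this map; the straight line homotopy in the ball $B$ connects the two. Now the image misses $\operatorname{int}B$, so we can push radially in $e^c$ and get a map to $T_1\setminus e^c$. This is again a subcomplex: cells of $T$ do not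 touch $e^c$, and the other cells outside $T$ have dimension $\le c$. Only points mapped into $e^c$ have moved. Repeat for the finitely many cells. $\square$

**Lemma 4.** If $\dim Z\le3$, $Z_0\subset Z$ is closed, $g:Z_0\to S^2$, and $\delta g^*[S^2]=0$ in $H^3(Z,Z_0)$, then $g$ extends to a map $Z\to S^2$.

*Proof.* By (C2), $g$ extends to a map $Z\to\mathbb{CP}^\infty=K(\mathbb Z,2)$. The cells of $\mathbb{CP}^\infty$ outside $S^2$ have dimension $\ge4$, so Lemma 3 with $k=3$ moves this map into $S^2$ rel $Z_0$. $\square$

## Which targets are possible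

**Lemma 5.** If $P,Q$ are nonempty finite dimensional compacta and $\dim Q\ge1$, then $\dim(P\times Q)\ge\dim P+1$. In particular $\dim(P\times I^k)=\dim P+k$.

*Proof.* Since $Q$ is compact and $\dim Q\ge1$, some component of $Q$ contains two points $a\ne b$. A locally constant function on $Q$ takes the same value at $a$ and $b$, so the cokernel of $H^0(Q)\to H^0(\{a,b\})=\mathbb Z^2$ is $\mathbb Z$. Thus $0\to\mathbb Z\to H^1(Q,\{a,b\})\to H^1(Q)\to0$ is exact. $H^1(Q)$ is torsion free, being a direct limit of first cohomology groups of finite complexes. So $\mathrm{Tor}(D,H^1(Q))=0$, and $D\to D\otimes H^1(Q,\{a,b\})$ is injective for every abelian group $D$.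

Let $k=\dim P$. If $k=0$, then $P\times Q$ contains a copy of $Q$ and we are done. If $k\ge1$, there is an open $U\subset P$ with $H^k_c(U)\ne0$: for $k\ge2$ this is (C3), and for $k=1$ the computation just made, applied to $P$, shows that $U=P\setminus\{a',b'\}$ works for suitable $a',b'$. With $D=H^k_c(U)$, Künneth gives $0\ne D\otimes H^1_c(Q\setminus\{a,b\})\subset H^{k+1}_c(U\times(Q\setminus\{a,b\}))$. Hence $\dim(P\times Q)\ge k+1$. The last claim follows by induction and (C6). $\square$

Now try the question by hand. Let $\dim X=n$ and $f:X\to Y$. If $\dim Y=\infty$, every value is regular. If $\dim Y=0$, then by Hurewicz some fiber has dimension $\ge n$, and its value is regular. If $\dim Y=1$, some fiber $F$ has $\dim F\ge n-1$, and $\dim(Y\times F)\ge n$ by Lemma 5. So an exotic map needs $\dim Y\ge2$.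

Polyhedral targets are useless as well. *If $Y$ contains a cell of dimension $k=\dim Y$, then $f$ has a regular value*:
$$\dim(Y\times F)\ge\dim(I^k\times F)=k+\dim F\ge n\quad\text{for some fiber }F. \tag{1}$$

For $n=5$ the possibilities are very few. Suppose $\dim Y\ge4$. If some fiber $F$ has dimension $\ge1$, then $\dim(Y\times F)\ge5$ by Lemma 5, and its value is regular. If all fibers are $0$-dimensional, then $\dim Y\ge\dim f(X)\ge5$, and all values are regular. So for $n=5$ an exotic map needs $\dim Y\in\{2,3\}$. The $4$-dimensional targets of known result 4 are out of reach in dimension $5$, and Theorem 2 will show that $2$-dimensional targets do not always suffice. We aim at $\dim Y=3$.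

If $\dim Y\le3$ and $\dim F\le n-3$, then $\dim(Y\times F)\le n$, and only one tensor product stands between this bound and $n-1$. The opening example tells us how to make it vanish.

**Lemma 6.** Let $n\ge5$, and let $Y,F$ be compacta with $\dim Y\le3$, $\dim_{\mathbb Q}Y\le2$, $\dim F\le n-3$, and $\dim_{\mathbb Z_p}F\le n-4$ for all primes $p$. Then $\dim(Y\times F)\le n-1$.

*Proof.* For open $U\subset Y$, $V\subset F$ we have $H^a_c(U)=0$ for $a>3$ and $H^b_c(V)=0$ for $b>n-3$. In the Künneth formula for $H^n_c(U\times V)$ the Tor terms pair degrees with sum $n+1$, so they vanish, and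
$$H^n_c(U\times V)=H^3_c(U)\otimes H^{n-3}_c(V).$$
Here $H^3_c(U)\otimes\mathbb Q=H^3_c(U;\mathbb Q)=0$, so $H^3_c(U)$ is torsion. By (C4), $H^{n-3}_c(V)/p$ embeds in $H^{n-3}_c(V;\mathbb Z_p)=0$ for every $p$, so $H^{n-3}_c(V)$ is divisible. Torsion tensor divisible is $0$. The sets $U\times V$ form a base, so Lemma 1 with $k=n$, $G=\mathbb Z$ and (C3) give $\dim(Y\times F)\le n-1$. $\square$

So we want a map onto a rationally $2$-dimensional target of dimension $3$ whose fibers are small over every $\mathbb Z_p$. The hypothesis on $X$ enters as follows.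

**Lemma 7.** Let $X$ be an $n$-dimensional Boltyanskii compactum, $n\geq 5$. Then $\dim_{\mathbb F}X\le n-1$ for $\mathbb F=\mathbb Q$ and for $\mathbb F=\mathbb Z_p$, $p$ prime.

*Proof.* Otherwise $H^n_c(O;\mathbb F)\ne0$ for some open $O\subset X$, by (C3). By Künneth over a field, $H^{2n}_c(O\times O;\mathbb F)\ne0$. So $\dim(X\times X)\ge2n$, hence $\dim(X\times X)=2n$, against the hypothesis. $\square$

## Splitting off a rationally one-dimensional set

Throughout this section $X$ is an $n$-dimensional Boltyanskii compactum with $n\ge5$. We find a countable union $A$ of compacta that are "good for $Y$" ($\dim\le2$ and $\dim_{\mathbb Q}\le1$) whose complement is "good for fibers". A join does the splitting.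

Recall the simplicial join $\mathcal K*\mathcal L$: its points are $[x,y,t]$ with $x\in\mathcal K$, $y\in\mathcal L$, $t\in[0,1]$, where $x$ matters only for $t<1$ and $y$ only for $t>0$. Thus $t=0$ is $\mathcal K$ and $t=1$ is $\mathcal L$; for instance $S^0*S^0=S^1$. On the join of finite complexes the coordinate $t$, the $\mathcal K$-coordinate on $\{t<1\}$ and the $\mathcal L$-coordinate on $\{t>0\}$ are continuous.

Let $R$ be the triangulated telescope of circles with $R=K(\mathbb Q,1)$, so $H_1(R)=\mathbb Q$ and $H_i(R)=0$ for $i\ge2$. Put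
$$\mathcal K=R\vee S^2,\qquad \mathcal L=S^{n-3}\vee\bigvee_pM_p,\qquad M_p=S^{n-4}\cup_pe^{n-3},$$
as countable simplicial complexes ($p$ runs over the primes; the bands $M_m$ of the first section no longer appear). For $n=5$, $\mathcal L=S^2\vee\bigvee_p(S^1\cup_pe^2)$.

**Lemma 8.** For each closed $E\subset X$, $e\text{-}\dim E\le\mathcal K*\mathcal L$.

*Proof.* **Step 1: the first homotopy group of the join.** The join is simply connected, since $\mathcal K$ is connected and $\mathcal L$ is nonempty. Its homology is
$$\tilde H_{j+1}(\mathcal K*\mathcal L)=\bigoplus_i\tilde H_i(\mathcal K)\otimes\tilde H_{j-i}(\mathcal L)\ \oplus\ \bigoplus_i\mathrm{Tor}\bigl(\tilde H_i(\mathcal K),\tilde H_{j-1-i}(\mathcal L)\bigr).$$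
$\tilde H_*(\mathcal K)$ is $\mathbb Q$ in degree $1$ and $\mathbb Z$ in degree $2$, so there are no Tor terms. $\tilde H_*(\mathcal L)$ is $\bigoplus_p\mathbb Z_p$ in degree $n-4$ and $\mathbb Z$ in degree $n-3$. The lowest possible group is $H_{n-2}=\mathbb Q\otimes\bigoplus_p\mathbb Z_p=0$. The next one is
$$H_{n-1}=(\mathbb Q\otimes\mathbb Z)\oplus\Bigl(\mathbb Z\otimes\bigoplus_p\mathbb Z_p\Bigr)=\mathbb Q\oplus\bigoplus_p\mathbb Z_p=:\Gamma .$$
By Hurewicz, $\mathcal K*\mathcal L$ is $(n-2)$-connected with $\pi_{n-1}=\Gamma$.

**Step 2: extension.** By Step 1, $K(\Gamma,n-1)$ is obtained from $\mathcal K*\mathcal L$ by attaching cells of dimension $\ge n+1$. Let $S\subset E$ be closed and $g:S\to\mathcal K*\mathcal L$. By (C2), $g$ extends to $E\to K(\Gamma,n-1)$, because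
$$H^n(E,S;\Gamma)=H^n(E,S;\mathbb Q)\oplus\bigoplus_pH^n(E,S;\mathbb Z_p)=0$$
by Lemma 7. As $\dim E\le n$, Lemma 3 with $k=n$ moves this extension into $\mathcal K*\mathcal L$ rel $S$. $\square$

**Lemma 9.** There are compact sets $\emptyset\ne W_1\subset W_2\subset\cdots$ in $X$ with $\dim W_k\le2$ and $\dim_{\mathbb Q}W_k\le1$ such that every compact $F\subset X\setminus\bigcup_kW_k$ has $e\text{-}\dim F\le\mathcal L$.

*Proof.* **Step 1: countably many extension problems suffice.** We claim that there are countably many pairs $(C_j,\psi_j)$, with $C_j\subset X$ closed and $\psi_j:C_j\to\mathcal L$, such that for every closed $D\subset X$ and $\psi:D\to\mathcal L$ there is $j$ with $D\subset C_j$ and $\psi_j|D\simeq\psi$. Let $C$ range over the closures of finite unions of elements of a countable base of $X$. For each $C$ the set $[C,\mathcal L]$ is countable: every map has image in one of countably many finite subcomplexes $\mathcal L_b$, the space of maps $C\to\mathcal L_b$ is separable metrizable, and sufficiently close maps to the compact ANR $\mathcal L_b$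 are homotopic. Take one representative of each class for each $C$. Given $(D,\psi)$, extend $\psi$ over a neighborhood of $D$ by (C1); the neighborhood contains some such $C\supset D$.

Consequently a compact $F\subset X$ has $e\text{-}\dim F\le\mathcal L$ as soon as every $\psi_j|C_j\cap F$ extends over $F$: given $\psi:D\to\mathcal L$ with $D\subset F$ closed, choose $j$ as above; the extension of $\psi_j|C_j\cap F$ restricts on $D$ to a map homotopic to $\psi$, and homotopy extension finishes. Let $(D_i,\varphi_i)$, $i\ge1$, be a family with the same properties for $\mathcal K$.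

**Step 2: start of the construction for one $\psi_j$.** We look for a compact set $W^{(j)}$ with $e\text{-}\dim W^{(j)}\le\mathcal K$ such that $\psi_j$ extends over $X\setminus W^{(j)}$. Write $\psi=\psi_j$. Extend $\psi$ over a closed neighborhood $C^+$ of $C_j$ and put $N_0=\overline{X\setminus C^+}$. Then $C_j\cap N_0=\emptyset$ because $C_j\subset\operatorname{int}C^+$, and $X\setminus\operatorname{int}N_0\subset C^+$, so $\psi$ is defined on $X\setminus\operatorname{int}N_0$.

**Step 3: one step, which shrinks $N_s$ to $N_{s+1}$.** Given are a compact $E=N_s$, an extension $\psi:X\setminus\operatorname{int}E\to\mathcal L$, and $\varphi=\varphi_{s+1}:D\to\mathcal K$, $D=D_{s+1}$. Extend $\psi|\mathrm{bd}E$ to a map, again called $\psi$, on a closed neighborhood $O$ of $\mathrm{bd}E$ in $E$. Let $\lambda:E\to[0,1]$ be $1$ on $\mathrm{bd}E$ and $0$ off the interior of $O$ in $E$. On $\mathrm{bd}E\cup(D\cap E)$ define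
$$\theta=\psi\ \text{ on }\mathrm{bd}E,\qquad \theta(x)=[\varphi(x),\psi(x),\lambda(x)]\ \text{ on }D\cap E ,$$
which means $\varphi(x)$ where $\lambda(x)=0$. On $D\cap\mathrm{bd}E$ we have $\lambda=1$ and both definitions give $\psi$. On $D\cap E$ the map is continuous on the closed sets $D\cap O$ and $D\cap\{\lambda=0\}$, which cover $D\cap E$, and the values agree where they overlap. All this happens in the join of finite subcomplexes. So $\theta$ is a map to $\mathcal K*\mathcal L$, and by Lemma 8 it extends to $\theta:E\to\mathcal K*\mathcal L$, again with image in a finite subcomplex. Put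
$$N_{s+1}=\{x\in E: t(\theta(x))\le\tfrac12\}.$$
Since $t=1$ on $\mathrm{bd}E$, $N_{s+1}\subset\operatorname{int}E$, and $\{t<\frac12\}$ is open in $X$. Therefore $X\setminus\operatorname{int}N_{s+1}\subset(X\setminus\operatorname{int}E)\cup\{x\in E:t\ge\frac12\}$. These two closed sets meet in $\mathrm{bd}E$, where the $\mathcal L$-coordinate of $\theta$ is $\psi$. So $\psi$ on the first set and the $\mathcal L$-coordinate on the second fit together and extend $\psi$ to $X\setminus\operatorname{int}N_{s+1}$. The $\mathcal K$-coordinate is defined on $N_{s+1}$ and extends $\varphi|D\cap N_{s+1}$.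

**Step 4: the intersection.** Let $W^{(j)}=\bigcap_sN_s$. The successive extensions of $\psi_j$ agree, and the sets $X\setminus N_s$ are open with union $X\setminus W^{(j)}$, so $\psi_j$ extends over $X\setminus W^{(j)}$. Each $\varphi_i|D_i\cap W^{(j)}$ extends over $W^{(j)}$, by the $\mathcal K$-coordinate on $N_i\supset W^{(j)}$. So $e\text{-}\dim W^{(j)}\le\mathcal K$ by the criterion of Step 1. As $S^2$ and $R=K(\mathbb Q,1)$ are retracts of $\mathcal K$, $\dim W^{(j)}\le2$ and $\dim_{\mathbb Q}W^{(j)}\le1$.

**Step 5: conclusion.** Fix a point $x_*\in X$ and put $W_k=\{x_*\}\cup\bigcup_{j\le k}W^{(j)}$. The finite sum theorem gives the dimension bounds. A compact $F$ disjoint from all $W_k$ is disjoint from all $W^{(j)}$, so every $\psi_j|C_j\cap F$ extends over $F$, and $e\text{-}\dim F\le\mathcal L$. $\square$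

## Theorem 1 from a map injective on the split set

The following theorem, in which $X$ is an arbitrary compactum, carries the geometric weight.

**Theorem A.** Let $X$ be a compactum and $\emptyset\ne W_1\subset W_2\subset\cdots$ compact subsets with $\dim W_i\le2$ and $\dim_{\mathbb Q}W_i\le1$. There are a compactum $Y$ with $\dim Y\le3$ and $\dim_{\mathbb Q}Y\le2$, and a map $f:X\to Y$ that is injective on $A=\bigcup_iW_i$.

*Proof of Theorem 1, given Theorem A.* Take $W_k$ from Lemma 9, $A=\bigcup W_k$, and $f:X\to Y$ from Theorem A. Let $F=f^{-1}(y)\ne\emptyset$. By injectivity $F\cap A$ has at most one point.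

**Step 1: compacta in the fiber that avoid $A$.** Let $F'\subset F\setminus A$ be compact. Then $e\text{-}\dim F'\le\mathcal L$. As $S^{n-3}$ and $M_p$ are retracts of $\mathcal L$, we get $\dim F'\le n-3$ and $e\text{-}\dim F'\le M_p$ for each $p$. The complex $K(\mathbb Z_p,n-4)$ is obtained from $M_p$ by attaching cells of dimension $\ge n-2$; this holds for $n=5$ too, since $\pi_1(S^1\cup_pe^2)=\mathbb Z_p$. Let $D\subset F'$ be closed and $g:D\to K(\mathbb Z_p,n-4)$. By Lemma 3 with $k=n-3$, $g$ is homotopic to a map $g':D\to M_p$. The map $g'$ extends to $F'\to M_p$, so by homotopy extension $g$ extends over $F'$. Thus $\dim_{\mathbb Z_p}F'\le n-4$.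

**Step 2: the whole fiber.** We show for every open $V\subset F$:
$$H^i_c(V)=0\ \text{ for } i\ge n-2,\qquad H^{n-3}_c(V;\mathbb Z_p)=0\ \text{ for all } p. \tag{2}$$
If $V\cap A=\emptyset$, then $H^i_c(V;G)$ is the direct limit of the groups $H^i_c(O;G)=H^i(\overline O,\mathrm{bd}\,O;G)$, where $O$ is open with compact closure in $V$. By Step 1 applied to $F'=\overline O$, these vanish for $G=\mathbb Z$, $i\ge n-2$, and for $G=\mathbb Z_p$, $i\ge n-3$. If $V\cap A=\{z\}$, then $V\setminus z$ falls under the first case, and $H^i_c(V\setminus z;G)\to H^i_c(V;G)$ is onto for $i\ge n-3\ge2$ because $H^i(\{z\};G)=0$. This proves (2). Since $\dim F\le n<\infty$, (C3) gives $\dim F\le n-3$ and $\dim_{\mathbb Z_p}F\le n-4$.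

**Step 3: the product.** By Lemma 6, $\dim(Y\times F)\le n-1<\dim X$. This holds for every nonempty fiber, so $f$ is dimensionally exotic. $\square$

Note that $f$ may be badly behaved off $A$; one point of $A$ per fiber is all that was needed. It remains to prove Theorem A.

## Mapping cylinders alone, and a cell that survives

We write $Y$ as a limit of polyhedra. To make $f$ injective on $W$, map $W$ to the nerve $G$ of a fine cover, of dimension $\le2$, and attach $G$ to the current polyhedron by a mapping cylinder. We need a simplicial cylinder.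

**Definition.** Let $a:G\to\Pi$ be a simplicial map of finite complexes, the vertices of $G$ totally ordered. The *simplicial mapping cylinder* $M(a)$ has as vertices the disjoint union of those of $\Pi$ and $G$. Its simplices are those of $\Pi$ and all nonempty subsets of the sets
$$\{a(g_0),\dots,a(g_j),g_j,\dots,g_p\},\tag{3}$$
where $g_0<\dots<g_p$ span a simplex of $G$ and $0\le j\le p$.

For example, if $G$ is an edge $g_0<g_1$ and $a$ maps it to a point $v$, the maximal sets in (3) are $\{v,g_0,g_1\}$ and $\{v,g_1\}$: the cylinder is the cone, a triangle.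

**Lemma 10.** (i) $G$ and $\Pi$ are disjoint full subcomplexes of $M(a)$, and $\dim M(a)\le\max(\dim\Pi,\dim G+1)$. (ii) $g\mapsto a(g)$ and the identity on $\Pi$ define a simplicial retraction $r:M(a)\to\Pi$ with $r|G=a$, and $\Pi$ is a strong deformation retract of $M(a)$ via $r$. (iii) There is $H:G\times I\to M(a)$ with $H_0=a$, $H_1=\mathrm{id}_G$, $rH(x,t)=a(x)$.

*Proof.* (i) The family is closed under faces. A simplex with all vertices in $\Pi$ is a simplex of $\Pi$, one with all vertices in $G$ is a simplex of $G$, and conversely ($j=0$ in (3) gives all of $G$). The sets (3) have at most $p+2$ elements.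

(ii) The map $r$ sends (3) to $\{a(g_0),\dots,a(g_p)\}$, a simplex of $\Pi$. Let $g^1<\dots<g^N$ be the vertices of $G$, and let $\rho_l$ replace $g^1,\dots,g^l$ by their $a$-images and fix all other vertices; so $\rho_0=\mathrm{id}$, $\rho_N=r$. Let $s$ be a subset of (3). If $g^l\notin s$, then $\rho_{l-1}(s)=\rho_l(s)$ as vertex sets. Either this set lies in $\Pi$, and is a simplex there, or it lies in $\{a(g_0),\dots,a(g_i),g_i,\dots,g_p\}$, where $g_i$ is the smallest of $g_j,\dots,g_p$ that is $>g^l$. If $g^l=g_i\in s$, then $\rho_{l-1}(s)\cup\rho_l(s)\subset\{a(g_0),\dots,a(g_i),g_i,\dots,g_p\}$. So each $\rho_l$ is simplicial, and $\rho_{l-1}(s)\cup\rho_l(s)$ always spans a simplex. The straight line homotopies from $\rho_{l-1}$ to $\rho_l$ are therefore defined, and they are stationary on $\Pi$. Compose them.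

(iii) Triangulate $G\times I$ by the prisms: simplices are the faces of $\{(g_0,0),\dots,(g_j,0),(g_j,1),\dots,(g_p,1)\}$. The vertex map $(g,0)\mapsto a(g)$, $(g,1)\mapsto g$ is simplicial by (3). The map $rH$ is simplicial with $(g,0),(g,1)\mapsto a(g)$, so it is $a$ composed with the projection. $\square$

With cylinders alone one proceeds as follows. Given $v:X\to P$, take a fine cover of $W=W_{i+1}$ with nerve $G$, canonical map $q:W\to G$, and a simplicial $a:G\to P$ with $aq$ close to $v|W$. Let $P'=M(a)$. On $W$, deform $v$ to $aq$ and then through the cylinder to $q$; extend this deformation near $W$. The new map $v':X\to P'$ separates points of $W$ up to the mesh of the cover, $rv'$ is close to $v$, and $\dim P'\le3$. The limit of $(P_i,r_i)$ receives a map injective on $A$ and has dimension $\le3$, with no assumption on rational dimensions.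

This never gives an exotic map. The retraction $r_i$ is the identity on $P_i\subset P_{i+1}$, so the limit $Y'$ contains a copy of every $P_i$: the threads that are eventually constant. Hence $\dim Y'=\max\dim P_i=k$ and $Y'$ contains a $k$-cell, and (1) provides a regular value. The $3$-cells survive to the limit, where they have rational cohomology. They have to be replaced by pieces whose top cohomology is torsion.

## Replacing three-simplices by degree-m cylinders

For each $m\ge1$ fix $s=s(m)$ and a simplicial map $\beta^s\partial\Delta^3\to\partial\Delta^3$ of degree $m$, where $\beta^s$ is the $s$-fold barycentric subdivision; it exists by simplicial approximation.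

**Definition.** Let $\Sigma$ be a finite complex, $\dim\Sigma\le3$, with $3$-simplices oriented. The *modification* $\Sigma_m$ is obtained from $\beta^s\Sigma^{(2)}$ by gluing in, for every $3$-simplex $\kappa$ of $\Sigma$, the cylinder $C_\kappa=C_\kappa(m)=M(\varepsilon_\kappa)$ along $\beta^s\partial\kappa$, where $\varepsilon_\kappa:\beta^s\partial\kappa\to S'_\kappa:=\partial\Delta^3$ is simplicial of degree $m$. Call $|\Sigma^{(2)}|$ the *core* and the $C_\kappa$ the *pieces*.

If $\Sigma$ is one $3$-simplex, $\Sigma_m$ is the cylinder of a degree-$m$ map $S^2\to S^2$; one dimension lower we would see the bands $M_m$ of the opening example. Since $\beta^s\partial\kappa$ is full in $C_\kappa$, $\Sigma_m$ is a simplicial complex, and $\dim\Sigma_m\le3$. We have $C_\kappa\cap\text{core}=\partial\kappa$, and distinct pieces meet only in the core.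

There is a *projection* $\pi:\Sigma_m\to|\Sigma|$ that is the identity on the core, with $\pi(C_\kappa\setminus\partial\kappa)\subset\operatorname{int}\kappa$. Extend the inclusion $\partial\kappa\subset\kappa$ to $e:C_\kappa\to\kappa$, let $\mu:C_\kappa\to[0,1]$ vanish exactly on $\partial\kappa$, let $b_\kappa$ be the barycenter, and put $\pi(x)=(1-\mu(x))e(x)+\mu(x)b_\kappa$. It follows that $\pi^{-1}(N)=(\Sigma|N)_m$ for subcomplexes $N\subset\Sigma$.

Since $S'_\kappa$ is a strong deformation retract of $C_\kappa$ and $r|\partial\kappa=\varepsilon_\kappa$ has degree $m$: $C_\kappa$ is simply connected, $H_3(C_\kappa)=0$, $H_2(C_\kappa)=\mathbb Zt_\kappa$ and $[\partial\kappa]=mt_\kappa$. In the exact sequence of $(C_\kappa,\partial\kappa)$ the map $H^2(C_\kappa)=\mathbb Z\to H^2(\partial\kappa)=\mathbb Z$ is multiplication by $m$, and $H^1(\partial\kappa)=H^3(C_\kappa)=0$. So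
$$H^2(C_\kappa,\partial\kappa)=0,\qquad H^3(C_\kappa,\partial\kappa)=\mathbb Z/m,\qquad H^3(C_\kappa,\partial\kappa;\mathbb Q)=0. \tag{4}$$

**Lemma 11.** If $T$ is simply connected, $\varphi:\partial\kappa\to T$ and $[\varphi]=mg$ in $\pi_2(T)$, then $\varphi$ extends to $C_\kappa(m)\to T$ with $t_\kappa\mapsto g$.

*Proof.* Let $\bar g:S'_\kappa\to T$ represent $g$. Then $\bar gr|\partial\kappa=\bar g\varepsilon_\kappa$ represents $mg$, so it is homotopic to $\varphi$. By homotopy extension $\varphi$ extends to a map $C_\kappa\to T$ homotopic to $\bar gr$, and this sends $t_\kappa$ to $g$. $\square$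

If $m\mid m'$, then in $C_\kappa(m')$ we have $[\partial\kappa]=m't'_\kappa=m\cdot\frac{m'}mt'_\kappa$. So Lemma 11 gives a map
$$\nu:\Sigma_m\to\Sigma_{m'},\quad \nu=\mathrm{id}\text{ on the core},\quad \nu(C_\kappa(m))\subset C_\kappa(m'),\quad \nu_*t_\kappa=\tfrac{m'}m\,t'_\kappa. \tag{5}$$

The natural plan is now to replace each $P_i$ in the tower by $Q_i=(\Sigma_i)_{m_i}$ and use bonding maps through $\pi_i:Q_i\to P_i$. By (4) they kill rational classes. But we also need maps $u_i:X\to Q_i$, that is, we must lift $v_i:X\to P_i$ at least approximately, and here the plan stops. Already the identity of $\kappa$ has no lift $\kappa\to C_\kappa$ rel $\partial\kappa$, because $[\partial\kappa]=mt_\kappa\ne0$ in $H_2(C_\kappa)$. If $X$ contains a $3$-cell that $v_i$ maps homeomorphically onto $\kappa$, no map of this cell to $C_\kappa$ agrees with $v_i$ on its boundary. The space $X$ is only assumed compact in Theorem A, and in Theorem 2 it contains a cell of dimension $n-1\ge4$. The lift exists for sources of small rational dimension.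

**Lemma 12.** Let $Z$ be a compactum, $\dim Z\le3$, $\dim_{\mathbb Q}Z\le2$, $\hat\Sigma$ a finite complex of dimension $\le3$, $h:Z\to|\hat\Sigma|$. There is $N_B\ge1$ such that for every multiple $m'$ of $N_B$ there is $h':Z\to\hat\Sigma_{m'}$ with $h'=h$ on $h^{-1}(|\hat\Sigma^{(2)}|)$ and $h'(h^{-1}(\kappa))\subset C_\kappa$ for all $3$-simplices $\kappa$.

*Proof.* Let $Z_\kappa=h^{-1}(\kappa)$ and $\partial Z_\kappa=h^{-1}(\partial\kappa)$. Since $H^3(Z_\kappa,\partial Z_\kappa;\mathbb Q)=0$, the class $\delta(h|\partial Z_\kappa)^*[\partial\kappa]\in H^3(Z_\kappa,\partial Z_\kappa)$ is torsion; here $[\partial\kappa]$ denotes the generator of $H^2(\partial\kappa)$. Let $N_B$ be a common multiple of the orders of these classes. If $N_B\mid m'$, the map $\varepsilon_\kappa h:\partial Z_\kappa\to S'_\kappa\cong S^2$ pulls the generator back to $\pm m'h^*[\partial\kappa]$, which is killed by $\delta$. By Lemma 4, $\varepsilon_\kappa h$ extends over $Z_\kappa$. In $C_\kappa$ the inclusion of $\partial\kappa$ is homotopic to $\varepsilon_\kappa$, so $h|\partial Z_\kappa\simeq\varepsilon_\kappa h$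 in $C_\kappa$, and by homotopy extension $h|\partial Z_\kappa$ extends to $Z_\kappa\to C_\kappa$. These maps and $h|h^{-1}(|\hat\Sigma^{(2)}|)$ agree on the sets $\partial Z_\kappa$ and fit together. $\square$

The way around the obstruction for $X$ is to change what is being lifted. At stage $i$ the map $u_i$ goes to $Q=Q_i$, which is already modified with $m=m_i$. After subdividing $Q$ to $\Sigma$ we do not ask for a lift of the points of $X$. Instead we map the whole polyhedron $Q$ into $\Sigma_m$, with the *same* $m$: the boundary sphere of each piece is already $m$ times a class, which is exactly what Lemma 11 wants.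

**Lemma 13.** Let $Q=(\Sigma^0)_m$ with core $K$ and pieces $C_k$, $S_k=C_k\cap K$; let $\Sigma$ be a subdivision of the complex $Q$, $m'\ge1$, and $\pi:\Sigma_{m'}\to Q$ the projection. Put $C'_k=\pi^{-1}(C_k)=(\Sigma|C_k)_{m'}$. Then:

(i) $C'_k$ is simply connected; $\pi_*:H_2(C'_k)\to H_2(C_k)=\mathbb Z$ is onto, and its kernel $T_k$ is free abelian with basis $\{t_\kappa:\kappa\text{ a }3\text{-simplex of }\Sigma|C_k\}$.

(ii) If $m'=m$, there is $w:Q\to\Sigma_m$ with $w|K$ the inclusion $K\subset|\Sigma^{(2)}|$ and $w(C_k)\subset C'_k$.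

*Proof.* (i) Let $L=|(\Sigma|C_k)^{(2)}|$. It is simply connected since $C_k$ is. The cylinders are simply connected and attached to $L$ along $2$-spheres, so $C'_k$ is simply connected, and by Mayer–Vietoris
$$H_2(C'_k)=\Bigl(H_2(L)\oplus\bigoplus_\kappa\mathbb Zt_\kappa\Bigr)\Big/\bigl\langle[\partial\kappa]-m't_\kappa\bigr\rangle .\tag{6}$$
The map $H_2(L)\to H_2(C_k)$ is onto, and its kernel is generated by the $[\partial\kappa]$. These are linearly independent in $H_2(L)=Z_2(L)$ because $H_3(C_k)=0$ and $\dim C_k\le3$, so the boundary map on $3$-chains is injective. As $\pi$ is the inclusion on $L$, $\pi_*$ is onto. Also $\pi_*t_\kappa=0$ since $\pi(C_\kappa)\subset\kappa$. If $\pi_*[l+\sum n_\kappa t_\kappa]=0$ with $l\in H_2(L)$, then $l=\sum b_\kappa[\partial\kappa]$, and the element equals $\sum(m'b_\kappa+n_\kappa)t_\kappa$. So the $t_\kappa$ generate $T_k$. If $\sum c_\kappa t_\kappa=0$ in $H_2(C'_k)$, then $(0,\sum c_\kappa t_\kappa)=\sum b_\kappa([\partial\kappa],-m't_\kappa)$ before dividing; independence of the $[\partial\kappa]$ gives all $b_\kappa=0$,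 so all $c_\kappa=0$.

(ii) As $K$ underlies a subcomplex of $Q$ of dimension $\le2$, $K\subset|\Sigma^{(2)}|$ and $S_k\subset L$. Let $z\in H_2(L)$ map to the generator $t_k$ of $H_2(C_k)$. Since $[S_k]=mt_k$ in $H_2(C_k)$, $[S_k]-mz=\sum b_\kappa[\partial\kappa]$ in $H_2(L)$. By (6) with $m'=m$,
$$[S_k]=m\Bigl(z+\sum b_\kappa t_\kappa\Bigr)\quad\text{in }H_2(C'_k)=\pi_2(C'_k).$$
By Lemma 11 the inclusion $S_k\subset C'_k$ extends over $C_k$. These extensions and the inclusion of $K$ define $w$. $\square$

The map $w$ is not a section of $\pi$; we only know that $\pi w$ maps each $C_k$ into itself. This is enough, because $\pi_i(C_k)$ lies in one simplex of $\Sigma_i$ and these simplices are small when seen from the earlier stages.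

One difficulty remains. On $W$ we want to end with $q$, reached through the cylinder from $aq$, which lies in the $2$-skeleton; but $w$ moves $aq$ to $waq$. The two must be connected by a homotopy, and we measure the obstruction.

## Difference classes and controlled homotopies

For a simply connected complex $T$ put $A_T=\pi_2(T)=H_2(T)$, and let $\iota_T\in H^2(T;A_T)=\mathrm{Hom}(A_T,A_T)$ be the identity.

**Definition.** For a compact pair $(V,V_0)$ and maps $\alpha,\beta:V\to T$ agreeing on $V_0$, let $(\alpha,\beta)^\sharp:V\times\partial I\cup V_0\times I\to T$ be $\alpha$ on $V\times0$, $\beta$ on $V\times1$, and their common value on $V_0\times I$. The *difference class* is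
$$\operatorname{diff}(\alpha,\beta)=\delta\,(\alpha,\beta)^{\sharp*}\iota_T\in H^3(V\times I,V\times\partial I\cup V_0\times I;A_T)\cong H^2(V,V_0;A_T).$$

The isomorphism is $H^3_c((V\setminus V_0)\times(0,1))\cong H^2_c(V\setminus V_0)$. For $V$ a disk, $V_0$ its boundary and $T=S^2$, the map $(\alpha,\beta)^\sharp$ is a map of the $2$-sphere $\partial(V\times I)$ to $S^2$, and $\operatorname{diff}(\alpha,\beta)\in\mathbb Z$ is its degree up to sign.

**Lemma 14.** (i) $\operatorname{diff}(\alpha\xi,\beta\xi)=\xi^*\operatorname{diff}(\alpha,\beta)$ for maps $\xi$ of pairs to $(V,V_0)$. (ii) $\operatorname{diff}(f\alpha,f\beta)=f_*\operatorname{diff}(\alpha,\beta)$ for $f:T\to T'$ with $T'$ simply connected. (iii) If $\dim V\le2$ and $\operatorname{diff}(\alpha,\beta)=0$, then $\alpha\simeq\beta$ rel $V_0$ in $T$.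

*Proof.* (i) holds because $(\alpha\xi,\beta\xi)^\sharp=(\alpha,\beta)^\sharp(\xi\times\mathrm{id})$, and (ii) because $f^*\iota_{T'}=f_*\iota_T$ in $H^2(T;A_{T'})=\mathrm{Hom}(A_T,A_{T'})$. For (iii), form $K(A_T,2)$ from $T$ by attaching cells of dimension $\ge4$. By (C2), $(\alpha,\beta)^\sharp$ extends to $V\times I\to K(A_T,2)$. Since $\dim(V\times I)\le3$, Lemma 3 with $k=3$ moves this map into $T$ without changing it on $V\times\partial I\cup V_0\times I$. $\square$

**Lemma 15.** Let $X$ be a compactum, $W\subset X$ closed, $Q$ a compact ANR, $g:X\to Q$, $\Theta:W\times I\to Q$, $\Theta_0=g|W$, $\gamma>0$. There is $g':X\to Q$ with $g'|W=\Theta_1$ such that for every $x\in X$ either $g'(x)=g(x)$, or there are $x_0\in W$, $t\in I$ with $d(x,x_0)<\gamma$ and $d(g'(x),\Theta(x_0,t))<\gamma$.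

*Proof.* The map $g\cup\Theta$ on $X\times0\cup W\times I$ extends over a neighborhood in $X\times I$, hence to a map $\tilde\Theta$ on $X\times0\cup\overline U\times I$ for some open $U\supset W$. By uniform continuity we may shrink $U$ so that every $x\in U$ has an $x_0\in W$ with $d(x,x_0)<\gamma$ and $d(\tilde\Theta(x,t),\Theta(x_0,t))<\gamma$ for all $t$. Let $\lambda:X\to I$ be $1$ on $W$ and $0$ off $U$. Put $g'(x)=\tilde\Theta(x,\lambda(x))$ on $\overline U$ and $g'=g$ off $U$; on $\mathrm{bd}\,U$ both give $g$. $\square$

## The tower for Theorem A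

We prove Theorem A. Inductively we construct finite polyhedra of dimension $\le3$ and maps
$$Q_0=pt\xleftarrow{r_0}P_1\xleftarrow{\pi_1}Q_1\xleftarrow{r_1}P_2\xleftarrow{\pi_2}Q_2\leftarrow\cdots,$$
triangulations $\Sigma_i$ of $P_i$, numbers $\lambda_i>0$, integers $m_i$ with $m_i\mid m_{i+1}$ ($m_0=1$), with $Q_i=(\Sigma_i)_{m_i}$ and $\pi_i$ its projection ($i\ge1$), and maps $u_i:X\to Q_i$. Put $v_i=\pi_iu_i:X\to P_i$ and $b_i=\pi_ir_i:P_{i+1}\to P_i$ for $i\ge1$, and let $b_{j,i}:P_i\to P_j$ be the composites, $b_{i,i}=\mathrm{id}$. We require: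

* **(P1)** if $z,z'\in W_i$ and $d(v_i(z),v_i(z'))<\lambda_i$, then $d(z,z')<1/i$;
* **(P2)** $d(b_{j,i+1}v_{i+1}(x),b_{j,i}v_i(x))\le\lambda_j2^{-(i-j)-3}$ for $1\le j\le i$, $x\in X$;
* **(P3)** $\operatorname{diam}b_{j,i}(s)<\lambda_j2^{-(i-j)-4}$ for $1\le j\le i$ and each simplex $s$ of $\Sigma_i$.

(P1) says that $v_i$ separates points of $W_i$ up to $1/i$, (P2) that the maps converge, (P3) that the triangulations become fine from the viewpoint of every earlier stage.

Suppose stage $i\ge0$ is done. Write $Q=Q_i$, $u=u_i$, $m=m_i$, $W=W_{i+1}$, $K$ for the core and $C_k$ for the pieces of $Q$, $S_k=C_k\cap K$. For $i=0$, $K=Q_0$ and there are no pieces. Choose $\eta>0$ such that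
$$d(x,y)<2\eta\text{ in }Q\ \Longrightarrow\ d(b_{j,i}\pi_ix,b_{j,i}\pi_iy)<\lambda_j2^{-(i-j)-5}\quad(1\le j\le i). \tag{7}$$

**Step 1: move $W$ into a $2$-dimensional subcomplex of $Q$.** Let $Q^*$ be a subdivision of $Q$ with simplices of diameter $<\eta/3$. Refine the cover of $W$ by the sets $(u|W)^{-1}$(open vertex star of $Q^*$) by a finite open cover of order $\le3$ (at most three members meet) and mesh $<1/(i+1)$, with nonempty members. Let $G$ be its nerve, $\dim G\le2$, let $q:W\to G$ be a canonical map, that is, the vertices of the carrier of $q(x)$ are members of the cover that contain $x$, and let $a:G\to Q^*$ send each member $O$ to a vertex whose open star contains $u(O)$.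

If members $O_0,\dots,O_p$ have a common point $x$, then all $a(O_l)$ are vertices of the carrier of $u(x)$ in $Q^*$; so $a$ is simplicial. Two points in one fiber of $q$ lie in a common member of the cover, so fibers of $q$ have diameter $<1/(i+1)$. For $x\in W$ the carrier of $u(x)$ contains all vertices of the carrier of $aq(x)$, so $u|W$ and $aq$ are joined by a straight line homotopy with tracks in simplices of $Q^*$. Apply Lemma 15 to $u$ and this homotopy, with $\gamma\le\eta/3$ such that $d(x,x_0)<\gamma$ implies $d(u(x),u(x_0))<\eta/3$. We get $u^*:X\to Q$ with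
$$u^*|W=aq,\qquad d(u^*(x),u(x))<\eta\ \text{ for all }x\in X; \tag{8}$$
where $u^*(x)\neq u(x)$, the three errors are $d(u^*(x),\Theta(x_0,t))$, the diameter of a track, and $d(u(x_0),u(x))$, each $<\eta/3$.

**Step 2: attach the nerve and triangulate.** Put $P_{i+1}=M(a)\supset Q^*$ and $r_i=r:P_{i+1}\to Q$. By Lemma 10, $\dim P_{i+1}\le3$. Choose $\lambda_{i+1}>0$ such that for $z,z'\in W$, $d(qz,qz')<\lambda_{i+1}$ in $P_{i+1}$ implies $d(z,z')<1/(i+1)$. If there were no such number, compactness would give two points in one fiber of $q$ at distance $\ge1/(i+1)$. Let $\hat\Sigma=\Sigma_{i+1}$ be a subdivision of $M(a)$ so fine that (P3) holds for $i+1$ and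
$$\operatorname{diam}r(s)<\eta\text{ in }Q\text{ for each simplex }s\text{ of }\hat\Sigma. \tag{9}$$
Let $\Sigma=\hat\Sigma|Q$, a subdivision of $Q$. The sets $a(G)$, $G$ and $K$ underlie subcomplexes of $M(a)$ of dimension $\le2$ (for $K$, subdivided). So they lie in $|\hat\Sigma^{(2)}|$, hence in the core of every $\hat\Sigma_{m'}$. Also $\Sigma_{m'}\subset\hat\Sigma_{m'}$.

**Step 3: carry $Q$ into $\Sigma_m$, and show that the discrepancy on $W$ is torsion.** Let $w_1:Q\to\Sigma_m$ be the map of Lemma 13(ii), with $C'_k=(\Sigma|C_k)_m$ and projection $\pi:\Sigma_m\to Q$. For each $k$ let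
$$V=(aq)^{-1}(C_k),\quad V_0=(aq)^{-1}(S_k),\quad \alpha=aq,\quad\beta=w_1aq:V\to C'_k .$$
The map $\alpha$ goes to $|\Sigma^{(2)}|\cap C_k\subset C'_k$, and $\alpha=\beta$ on $V_0$ since $w_1$ is the inclusion on $K$. Let $c_k=\operatorname{diff}(\alpha,\beta)\in H^2(V,V_0;H_2(C'_k))$. Now $\pi\alpha=aq$ and $\pi\beta=(\pi w_1)aq$, and $\pi w_1$ maps $C_k$ to itself and is the identity on $S_k$. Lemma 14 and (4) give
$$\pi_*c_k=\operatorname{diff}(\pi\alpha,\pi\beta)=(aq)^*\operatorname{diff}(\mathrm{id}_{C_k},\pi w_1|C_k)\in(aq)^*H^2(C_k,S_k;\mathbb Z)=0 .$$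
By Lemma 13(i), $0\to T_k\to H_2(C'_k)\xrightarrow{\pi_*}\mathbb Z\to0$ is exact with $T_k$ finitely generated free. By the coefficient sequence, $c_k$ is the image of some $c_k^T\in H^2(V,V_0;T_k)=H^2(V,V_0)\otimes T_k$. This is a torsion group, since $H^2(V,V_0)\otimes\mathbb Q=H^2(V,V_0;\mathbb Q)=0$ by $\dim_{\mathbb Q}W\le1$. Let $N\ge1$ annihilate $c_k^T$ for all $k$.

**Step 4: raise $m$ so that the discrepancy dies and the cylinder homotopy lifts.** Apply Lemma 12 to $h=H\circ(q\times\mathrm{id}):W\times I\to M(a)=|\hat\Sigma|$, with $H$ from Lemma 10; its hypotheses hold by Lemma 2. This gives $N_B$. Put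
$$m'=m_{i+1}=mNN_B,\qquad Q_{i+1}=\hat\Sigma_{m'},\qquad w=\nu w_1:Q\to\Sigma_{m'}\subset Q_{i+1},$$
with $\nu:\Sigma_m\to\Sigma_{m'}$ from (5). On $T_k$, $\nu_*$ is $\frac{m'}m$ times the homomorphism $t_\kappa\mapsto t'_\kappa$. As $N\mid\frac{m'}m$, it kills $c_k^T$, so $\operatorname{diff}(\nu\alpha,\nu\beta)=\nu_*c_k=0$ by Lemma 14(ii). The target $(\Sigma|C_k)_{m'}=\pi_{i+1}^{-1}(C_k)$ is simply connected by Lemma 13(i), and $\dim V\le2$. (The set $C_k\subset Q$ has no points of the new simplices outside $Q$, so the projections of $\Sigma_{m'}$ and $\hat\Sigma_{m'}$ have the same preimage of $C_k$.) By Lemma 14(iii), $\nu\alpha=aq$ and $\nu\beta=waq$ are homotopic on $V$ rel $V_0$ inside $\pi_{i+1}^{-1}(C_k)$.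

**Step 5: the homotopy $\Theta$ and the map $u_{i+1}$.** On $(aq)^{-1}(K)$ we have $waq=aq$. The pieces meet each other only in $K$ and meet $K$ in the $S_k$, so the homotopies of Step 4 fit together with the stationary homotopy on $(aq)^{-1}(K)$. They form a homotopy on $W$ from $wu^*|W=waq$ to $aq:W\to|\hat\Sigma^{(2)}|\subset Q_{i+1}$. Follow it by $h':W\times I\to Q_{i+1}$ from Lemma 12. At its ends $h$ is $aq$ and $q$, both with values in $|\hat\Sigma^{(2)}|$, so $h'=h$ there and $h'$ runs from $aq$ to $q$. Call the total homotopy $\Theta$; it has $\Theta_0=wu^*|W$ and $\Theta_1=q$.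

Let $u_{i+1}:X\to Q_{i+1}$ be given by Lemma 15 for $g=wu^*$ and $\Theta$, with $\gamma$ so small that $d(x,x_0)<\gamma$ implies $d(u^*x,u^*x_0)<\eta$, and $d(y,y')<\gamma$ in $Q_{i+1}$ implies $d(r\pi_{i+1}y,r\pi_{i+1}y')<\eta$. Then $v_{i+1}|W=\pi_{i+1}q=q$, so (P1) holds for $i+1$ by the choice of $\lambda_{i+1}$.

**Step 6: check of (P2), for $i\ge1$.** We first claim: for every $x\in X$ there is $y\in Q$ with $d(u^*(x),y)<\eta$ such that either $d(rv_{i+1}(x),y)<2\eta$, or for some $k$: $y\in C_k$ and $rv_{i+1}(x)$ has distance $<2\eta$ from some point of $C_k$.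

If $u_{i+1}(x)=wu^*(x)$, take $y=u^*(x)$. If $y\in K$, then $wy=y$ and $rv_{i+1}(x)=r\pi_{i+1}wy=y$. If $y\in C_k$, then $wy\in\pi_{i+1}^{-1}(C_k)$ and $r\pi_{i+1}wy\in C_k$. Otherwise take $x_0\in W$ and $t$ from Lemma 15, and $y=u^*(x_0)=aq(x_0)$; then $d(u^*(x),y)<\eta$. During the first part of $\Theta$, $r\pi_{i+1}\Theta(x_0,\cdot)$ equals $y$ if $y\in K$ and stays in $C_k$ if $y\in C_k$. During the second part, $\pi_{i+1}h'(x_0,\cdot)$ lies in a common simplex of $\hat\Sigma$ with $h(x_0,\cdot)$ by Lemma 12, and $rh(x_0,\cdot)=aq(x_0)=y$ by Lemma 10(iii); so $r\pi_{i+1}h'(x_0,\cdot)$ is within $\eta$ of $y$ by (9). The error from Lemma 15, after applying $r\pi_{i+1}$, is $<\eta$. The claim follows.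

Let $D_j=b_{j,i}\pi_i:Q\to P_j$. Then $b_{j,i+1}v_{i+1}=D_jrv_{i+1}$ and $b_{j,i}v_i=D_ju$. By (8), $d(u(x),y)<2\eta$. Since $\pi_i(C_k)$ lies in a simplex of $\Sigma_i$, (P3) gives $\operatorname{diam}D_j(C_k)<\lambda_j2^{-(i-j)-4}$. With (7), going from $D_ju(x)$ to $D_jy$, through $D_j(C_k)$ if necessary, and on to $D_jrv_{i+1}(x)$, the distance in (P2) is less than
$$\lambda_j2^{-(i-j)}\bigl(2^{-5}+2^{-4}+2^{-5}\bigr)=\lambda_j2^{-(i-j)-3}.$$
This completes the induction.

**Step 7: the limit map is injective on $A$.** Let $Y=\varprojlim(P_i,b_i)$. By (P2), $f_j=\lim_ib_{j,i}v_i$ exists uniformly, $b_jf_{j+1}=f_j$, and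
$$d(f_j,v_j)\le\sum_{i\ge j}\lambda_j2^{-(i-j)-3}=\lambda_j/4 .$$
So $f=(f_j):X\to Y$ is a map. If $z,z'\in W_j$ and $f(z)=f(z')$, then $d(v_j(z),v_j(z'))\le\lambda_j/2<\lambda_j$, so $d(z,z')<1/j$ by (P1). Two points of $A$ lie in $W_j$ for all large $j$. Hence $f|A$ is injective.

**Step 8: the dimensions of $Y$.** $\dim Y\le3$ as $\dim P_i\le3$. Let $p_i:Y\to P_i$ be the projections, $B\subset Y$ closed, $\omega\in H^3(Y,B;\mathbb Q)$. We show $\omega=0$; by (C3) this gives $\dim_{\mathbb Q}Y\le2$. Since $(Y,B)=\varprojlim(P_j,p_j(B))$, $\omega$ comes from $H^3(P_j,p_j(B);\mathbb Q)$ for some $j$, hence from $H^3(P_j,O;\mathbb Q)$ for some closed neighborhood $O$ of $p_j(B)$. For $i\ge j$ let $N$ be the union of the simplices of $\Sigma_i$ that meet $p_i(B)$. Each of them has a $b_{j,i}$-image that meets $p_j(B)$, with diameter tending to $0$ as $i\to\infty$ by (P3). So $b_{j,i}(N)\subset O$ for some $i\ge j$, and $\omega$ comes from $H^3(P_i,N;\mathbb Q)$ via $p_i:(Y,B)\to(P_i,N)$. As $p_i=\pi_ir_ip_{i+1}$, it suffices that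
$$\pi_i^*:H^3(P_i,N;\mathbb Q)\to H^3(Q_i,\pi_i^{-1}N;\mathbb Q)$$
is $0$. The map $H^3(P_i,|\Sigma_i^{(2)}|\cup N;\mathbb Q)\to H^3(P_i,N;\mathbb Q)$ is onto, because $H^3(|\Sigma_i^{(2)}|\cup N,N;\mathbb Q)=0$. Its composite with $\pi_i^*$ factors through
$$H^3\bigl(Q_i,\pi_i^{-1}(|\Sigma_i^{(2)}|\cup N);\mathbb Q\bigr)=\bigoplus_{\kappa\not\subset N}H^3(C_\kappa,\partial\kappa;\mathbb Q)=0$$
by (4). So $\pi_i^*=0$ and $\omega=0$. This proves Theorem A, and with it Theorem 1. $\square$

## A cell of dimension n−1 excludes two-dimensional targets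

We now prove Theorem 2. We use sheaf cohomology on compacta. For an abelian group $N$ and an open subset $U$ of a compactum $Z$, $N_U$ is the constant sheaf on $U$ extended by zero, and $H^*(Z;N_U)=H^*_c(U;N)$. For a map $g:J\to Y$ of compacta and a sheaf $\mathcal S$ on $J$ there is the Leray spectral sequence $H^i(Y;R^jg_*\mathcal S)\Rightarrow H^{i+j}(J;\mathcal S)$, and the stalk of $R^jg_*\mathcal S$ at $y$ is $H^j(g^{-1}(y);\mathcal S)$. If $\dim Y\le2$, then $H^i(Y;\cdot)=0$ for $i>2$; cohomology of a compactum commutes with direct sums of sheaves.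

**Proposition 16.** Let $n\ge4$, $\dim X=n$, and let $X$ contain an $(n-1)$-cell $J$. Then no dimensionally exotic map $f$ of $X$ has $\dim f(X)\le2$.

*Proof.* Suppose $f$ is such a map. Replacing $Y$ by $f(X)$ does not increase $\dim(Y\times F)$, so we may assume $Y=f(X)$. The hand cases above exclude $\dim Y\le1$, so $\dim Y=2$.

**Step 1: a coefficient group invisible to $Y$.** By Lemma 5 with $P=F$, $Q=Y$, every fiber has $\dim F+1\le\dim(Y\times F)\le n-1$, so $\dim F\le n-2$. By Hurewicz some fiber $F_0$ has dimension $n-2\ge2$. By (C3) there is an open $V\subset F_0$ with $N:=H^{n-2}_c(V)\ne0$. Since $\dim(Y\times F_0)\le n-1$, and $H^3_c(U)=0$, we get for all open $U\subset Y$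
$$H^2_c(U;N)=H^2_c(U)\otimes N\subset H^n_c(U\times V)=0. \tag{10}$$

**Step 2: fibers of $f|J$ have dimension at most $n-3$.** Let $E_y=f^{-1}(y)\cap J$, a compact subset of $J\subset\mathbb R^{n-1}$ with $\dim E_y\le n-2$. Suppose $\dim E_y=n-2$. By Lemma 1 with $k=n-2$, $H^{n-2}_c(E_y\cap B)\ne0$ for some convex open $B\subset\mathbb R^{n-1}$. By duality in $B$ this group is $H_1(B,B\setminus E_y)\cong\tilde H_0(B\setminus E_y)$, a nonzero free abelian group; note $B\not\subset E_y$ for reasons of dimension. Choose an open $U\subset Y$ with $H^2_c(U)\ne0$. Künneth gives $H^n_c(U\times(E_y\cap B))\ne0$, so $\dim(Y\times f^{-1}(y))\ge n$ and $y$ is regular, a contradiction. So $\dim E_y\le n-3$ for all $y$.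

**Step 3: the top cohomology of the cell sits in $H^2(Y)$.** Let $g=f|J:J\to Y$ and take the Leray spectral sequence of $N_{\operatorname{int}J}$, which converges to $H^{i+j}(J,\partial J;N)$. The stalks of $R^jg_*N_{\operatorname{int}J}$ are $H^j(E_y,E_y\cap\partial J;N)$, which vanish for $j>n-3$ by Step 2; and $H^i(Y;\cdot)=0$ for $i>2$. In total degree $n-1$ only $(i,j)=(2,n-3)$ remains. Differentials leaving this spot land in $i>2$, and those entering it start in $j>n-3$. Hence, with $\mathcal H=R^{n-3}g_*N_{\operatorname{int}J}$,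
$$N\cong H^{n-1}(J,\partial J;N)\cong H^2(Y;\mathcal H). \tag{11}$$

**Step 4: this group is zero.** Let $\mathcal H_{\mathbb Z}=R^{n-3}g_*\mathbb Z_{\operatorname{int}J}$. The natural map $\mathcal H_{\mathbb Z}\otimes N\to\mathcal H$ is an isomorphism on stalks by universal coefficients, as $H^{n-2}(E_y,E_y\cap\partial J)=0$. The sections of $\mathcal H_{\mathbb Z}$ over open sets $U_\alpha$ give a surjection $\bigoplus_\alpha\mathbb Z_{U_\alpha}\to\mathcal H_{\mathbb Z}$. Tensoring with $N$ gives a surjection $\bigoplus_\alpha N_{U_\alpha}\to\mathcal H$. Since $H^3(Y;\cdot)=0$ and $Y$ is compact, the map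
$$\bigoplus_\alpha H^2_c(U_\alpha;N)\to H^2(Y;\mathcal H)\cong N$$
is onto. The left side is $0$ by (10). So $N=0$, a contradiction. $\square$

*Proof of Theorem 2.* We have $\dim X=n$. Since $\dim(X_0\times X_0)=2n-1$, $\dim(X_0\times I^{n-1})\le2n-1$ and $\dim(I^{n-1}\times I^{n-1})=2n-2$, we get $\dim(X\times X)\le2n-1$. So $X$ is a Boltyanskii compactum.

(a) This is Proposition 16 with $J=I^{n-1}$.

(b) Let $n=4$ and suppose that $f:X\to Y$ is exotic; as before we may assume $Y=f(X)$, and $\dim Y<\infty$ because otherwise every value is regular. If all fibers are $0$-dimensional, then $\dim Y\ge4$ by Hurewicz, and every value is regular. Otherwise some fiber $F$ has dimension $\ge1$, and Lemma 5 with $P=Y$, $Q=F$ gives $\dim Y+1\le\dim(Y\times F)\le3$. So $\dim Y\le2$, which contradicts Proposition 16 with $J=I^3$. $\square$
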